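
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A real hereditarily indecomposable space\\ with more operators on a subspace than on the whole space}


\begin{abstract}
We construct a real hereditarily indecomposable Banach space $X$ on which every bounded operator has the form $\lambda\,\mathrm{Id}_X+S$, with $\lambda$ real and $S$ strictly singular, and a subspace $Y$ of $X$ with a bounded operator $Y\to X$ that is not a real multiple of the inclusion plus a strictly singular operator. This answers a question posed in \cite{F}. The space $X$ is a real subspace, cut out by coordinate conditions, of a space of complex sequences on which multiplications by complex numbers are, up to strictly singular operators, the only operators from subspaces into the space. A quaternionic version yields further examples.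
\end{abstract}

\section{The question and the answer}

\subsection{Operators modulo strictly singular ones}

All Banach spaces are real, and \emph{subspace} (of a Banach space) means closed infinite-dimensional subspace. ``Operator'' means bounded real-linear operator. A Banach space is \emph{hereditarily indecomposable} (H.I.) if none of its subspaces is a topological direct sum of two infinite-dimensional closed subspaces. We write $\mathcal L(Y,X)$ for the space of operators from $Y$ to $X$, and $\mathcal S(Y,X)$ for the set of \emph{strictly singular} ones, those whose restriction to no infinite-dimensional subspace is an isomorphism onto its image. Put $\mathcal L(X)=\mathcal L(X,X)$, $\mathcal S(X)=\mathcal S(X,X)$, and let $i_{Y,X}$ be the inclusion of a subspace $Y\subset X$. Recall that $\mathcal S(Y,X)$ is a linear space, and that the composition of a strictly singular operator with a bounded one, on either side, is strictly singular. Finally, $\mathbb H$ denotes the quaternions.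

The quotient $\mathcal L(Y,X)/\mathcal S(Y,X)$ records what an operator $Y\to X$ can do that is not degenerate on every subspace. It always contains the class of $i_{Y,X}$, hence a copy of $\mathbb R$. When $X$ is H.I.\ there is little room for anything else. It is known that there is then a division algebra $E$, isomorphic to $\mathbb R$, $\mathbb C$ or $\mathbb H$, such that for every subspace $Y\subset X$ the space $\mathcal L(X)/\mathcal S(X)$ embeds into $\mathcal L(Y,X)/\mathcal S(Y,X)$, which embeds into $E$. Hence
\begin{equation}\label{eq:dims}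
\dim\mathcal L(X)/\mathcal S(X)\ \le\ \dim\mathcal L(Y,X)/\mathcal S(Y,X)\ \le\ \dim E .
\end{equation}
For the real Gowers--Maurey space all these dimensions are $1$, and there are real H.I.\ spaces $X(\mathbb C)$ and $X(\mathbb H)$ for which they are all $2$ and all $4$, respectively. So in these examples the inequalities in \eqref{eq:dims} are equalities. But an operator defined on $Y$ need not extend to $X$, so there is no formal reason for the first inequality to be an equality in general. The following problem was posed in \cite{F}.

\medskip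
\noindent\textbf{Problem.} \emph{Is there a real H.I.\ space $X$ such that}
\begin{enumerate}
\item[(1)] \emph{every operator on $X$ is of the form $\lambda\,\mathrm{Id}_X+S$ with $\lambda\in\mathbb R$ and $S$ strictly singular, and}
\item[(2)] \emph{for some subspace $Y$ of $X$ there is $T\in\mathcal L(Y,X)$ not of the form $\lambda i_{Y,X}+s$ with $\lambda\in\mathbb R$ and $s\in\mathcal S(Y,X)$?}
\end{enumerate}

\medskip
The answer is yes. The construction below does not use the known result quoted above; that result enters only in one remark at the end.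

\subsection{The idea: a real subspace of a module}\label{ss:idea}

Consider first a toy model in finite dimension. In the complex vector space $\mathbb C^2$ take the real subspace $X_0=\mathbb C\times\mathbb R$. A complex number $d$ multiplies $X_0$ into itself only if $d$ is real, because $(0,1)d=(0,d)$. But $X_0$ contains $Y_0=\mathbb C\times\{0\}$, which is stable under multiplication by every $d\in\mathbb C$. Thus, if multiplications were the only operators, $X_0$ would have only real ones while $Y_0$ would have complex ones.

To turn this into a proof we need an infinite-dimensional space $W$ of complex sequences, H.I.\ as a \emph{real} space, such that every operator from a subspace of $W$ into $W$ is a multiplication up to a strictly singular operator. We also have to make sure that a forbidden multiplication cannot be repaired by a strictly singular perturbation. One constrained coordinate would not do. On $X'=\{w\in W:w_2\in\mathbb R\}$ the operator that multiplies by $i$ and then replaces the second coordinate by $0$ maps $X'$ into itself and differs from multiplication by $i$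 by a finite rank operator. So we constrain infinitely many coordinates.

We work over $D\in\{\mathbb R,\mathbb C,\mathbb H\}$ at once; for the Problem take $D=\mathbb C$. In Section~\ref{s:space} we construct a real Banach space $W=W_D$ of $D$-valued sequences $w=(w_n)_{n\ge1}$, on which $D$ acts by the right multiplications $R_dw=wd=(w_nd)_n$, with $\|wd\|=\|w\|\,|d|$ and $|w_n|\le\|w\|$. For a real linear subspace $V\subset D$ let
\[
X_V=\{w\in W:\ w_{2n}\in V\ \text{ for all } n\ge1\}.
\]
This is a closed subspace of $W$, and it always contains the vectors supported on odd coordinates.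

\begin{theorem}\label{thm:A}
Let $D=\mathbb C$, $V=\mathbb R$ and $X=X_{\mathbb R}$. Then $X$ is a real H.I.\ space, and every operator on $X$ is $\lambda\,\mathrm{Id}_X+S$ with $\lambda\in\mathbb R$ and $S$ strictly singular. For $Y=X_{\{0\}}\subset X$ the operator $J\in\mathcal L(Y,X)$, $Jy=iy$, is not of the form $\lambda i_{Y,X}+s$ with $\lambda\in\mathbb R$ and $s\in\mathcal S(Y,X)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $D\in\{\mathbb R,\mathbb C,\mathbb H\}$, and let $V\subset D$ be a real linear subspace with $1\in V$.
\begin{enumerate}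
\item[(1)] $W$, hence every $X_V$, is H.I.\ as a real space.
\item[(2)] For every subspace $Z\subset W$, every $T\in\mathcal L(Z,W)$ is $R_d|_Z+s$ with a unique $d\in D$ and $s$ strictly singular. So for every subspace $Y\subset X_V$, $\mathcal L(Y,X_V)/\mathcal S(Y,X_V)$ embeds linearly into $D$ by $T\mapsto d$.
\item[(3)] For a real linear subspace $U\subset V$, the map $T\mapsto d$ induces a linear isomorphism
\[
\mathcal L(X_U,X_V)/\mathcal S(X_U,X_V)\ \cong\ \{d\in D:\ Ud\subset V\}.
\]
In particular this is all of $D$ if $U=\{0\}$, and $\mathcal L(X_V)/\mathcal S(X_V)\cong\{d\in D:Vd\subset V\}$, where the isomorphism reverses products.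
\end{enumerate}
\end{theorem}

The condition $1\in V$ ensures that $Vd\subset V$ implies $d\in V$. Taking $D=\mathbb H$ and $V=\mathbb R$ gives an H.I.\ space $X$ with $\mathcal L(X)/\mathcal S(X)\cong\mathbb R$ and $\mathcal L(X_{\{0\}},X)/\mathcal S(X_{\{0\}},X)\cong\mathbb H$.

\subsection{How multiplications become the only operators}\label{ss:plan}

The norm of $W$ is a supremum over a set $K$ of functionals built by two rules, each of which divides a sum of successive functionals by a parameter. Fix a large $j$ and write $m=m_{2j-1}$, $n=n_{2j-1}$ for the parameters below, with $n\ge m^2$. The second rule puts $\frac1m(\varphi_1+\dots+\varphi_n)$ into $K$ only for certain \emph{special} sequences of functionals $\varphi_1,\dots,\varphi_n$: the functionals $\varphi_1,\dots,\varphi_k$ determine, through an injective coding, a parameter of $\varphi_{k+1}$. If $x_1,\dots,x_n$ is a matching sequence of vectors with $\varphi_k(x_k)\approx1$, then $\|\sum x_k\|\gtrsim n/m$. For $\sum(-1)^kx_k$ the same functional sees almost nothing. The coding prevents other functionals from doing much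 better, and the norm is at most of order $n/m^2$. Choosing the odd $x_k$ in one subspace and the even ones in another gives the H.I.\ property.

The same comparison controls operators. Suppose that an operator $T$ is such that $Ty$ stays far from all multiples $yd$ for infinitely many vectors $y$ of a suitable sequence. We show that there are then averages of such $y$, and functionals in $K$, such that the functional nearly kills the average but not its image under $T$. Building a special sequence from such functionals, and rescaling the averages, gives $x=\sum x_k$ with $\varphi_k(x_k)\approx0$ and $\operatorname{Re}\varphi_k(Tx_k)\ge c>0$. Then $\|x\|\lesssim n/m^2$ but $\|Tx\|\gtrsim n/m$, so $\|T\|\gtrsim m$ for every $j$, which is absurd.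

Sections~\ref{s:space}--\ref{s:RISexist} construct $W$ and the vectors needed. Section~\ref{s:HI} proves that $W$ is H.I.; Section~\ref{s:oper} proves the statement about $T$; Section~\ref{s:proofs} proves the theorems.

\section{The space $W$}\label{s:space}

\subsection{Notation}

Let $D_{\mathbb Q}$ be the set of elements of $D$ with rational components and $\Lambda=\{\lambda\in D_{\mathbb Q}:|\lambda|\le1\}$. The set $\Lambda$ is closed under products and dense in the unit ball of $D$. Let $c_{00}(D)$ be the space of finitely supported $D$-valued sequences and $e_n$ its unit vectors. The range $\operatorname{ran}x$ is the smallest interval of positive integers containing the support of $x$ (empty for $x=0$), and $x<y$ means $\max\operatorname{ran}x<\min\operatorname{ran}y$. Intervals may be empty or infinite; for intervals, $I<J$ means that every element of $I$ is smaller than every element of $J$. \emph{Successive} vectors or functionals are nonzero ones with $x_1<x_2<\cdots$. For an interval $E$, $Ex$ is the restriction of $x$ to $E$.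

A functional is an element $\varphi$ of $c_{00}(D_{\mathbb Q})$, acting on $c_{00}(D)$ by $\varphi(x)=\sum_n\varphi_nx_n\in D$. Functionals multiply from the left and scalars act on vectors from the right, so that
\[
\varphi(xd)=\varphi(x)d,\qquad(\lambda\varphi)(x)=\lambda\,\varphi(x).
\]
The first identity makes $R_d$ compatible with the norm. The second will be used, through multiplication of functionals by $\Lambda$, to align the direction of the value $\varphi(x)$ in $D$. We write $e_n^*$ for the functional $x\mapsto x_n$.

\subsection{Parameters, coding, norming set}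

Let $l_j=5^{j-1}$ and $m_j=2^{l_j}$, so that $m_1=2$, $m_2=32$ and $m_{j+1}=m_j^5$. Let $n_1=4$ and
\[
n_j=m_j^2\,n_{j-1}^{2l_j}\qquad(j\ge2).
\]
Both sequences increase, $n_j\ge m_j^2$, and $\sum_j1/m_j\le\sum_j2^{-j}=1$. The choice of $n_j$ is adapted to the following count: a tree of depth $2l_j$ and branching at most $n_{j-1}$ has at most $n_j/m_j^2$ leaves, and $2^{-2l_j}=m_j^{-2}$.

Let $\Sigma$ be the set of nonempty finite sequences of successive elements of $c_{00}(D_{\mathbb Q})$. It is countable, which is why rational components are used, so we may fix an injection $\sigma$ from $\Sigma$ into the even positive integers.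

The norming set $K\subset c_{00}(D_{\mathbb Q})$ is the smallest set with the following properties, where $j\ge1$ is arbitrary.
\begin{enumerate}
\item[(K1)] $\lambda e_n^*\in K$ for $\lambda\in\Lambda$ and $n\ge1$.
\item[(K2)] If $\varphi_1<\dots<\varphi_b$ are successive in $K$, $0\le b\le n_{2j}$, and $\lambda\in\Lambda$, then $\frac{\lambda}{m_{2j}}\sum_{i\le b}\varphi_i\in K$. Such a functional \emph{has weight $m_{2j}$}.
\item[(K3)] If $(\varphi_1,\dots,\varphi_b)$, $b\le n_{2j-1}$, is a $(2j-1)$-special sequence, $E$ is an interval and $\lambda\in\Lambda$, then $\frac{\lambda}{m_{2j-1}}\sum_{i\le b}E\varphi_i\in K$. Such a functional \emph{has weight $m_{2j-1}$}.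
\end{enumerate}
Here successive $\varphi_1<\dots<\varphi_b$ in $K$ are \emph{$(2j-1)$-special with indices $p_1,\dots,p_b$} if each $\varphi_i$ has weight $m_{2p_i}$, $p_1$ is odd,
\[
p_{i+1}=\sigma(\varphi_1,\dots,\varphi_i)\quad(1\le i<b),\qquad\text{and}\qquad m_{2p_i}\ge n_{2j-1}^2\ \text{ for all }i .
\]
Thus $K=\bigcup_sK_s$, where $K_0$ consists of the functionals in (K1) and $K_{s+1}$ adds to $K_s$ the functionals that (K2) and (K3) produce from elements of $K_s$, with weights witnessed in $K_s$. A functional may have several weights; every element of $K$ not of the form (K1) has at least one.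

The two rules have different roles. Rule (K2) gives a lower bound for sums of \emph{arbitrary} successive vectors. Rule (K3) gives one only for sequences matched to a special sequence. The parity conditions ($p_1$ odd, later indices even) separate the first index of a special sequence from all later ones.

\begin{lemma}\label{lem:K}
$K$ is closed under $\varphi\mapsto E\varphi$ for intervals $E$ and under $\varphi\mapsto\mu\varphi$ for $\mu\in\Lambda$, and both operations preserve the property of having weight $m_i$. Elements of $K$ have sup-norm at most $1$, and those of weight $m_i$ have sup-norm at most $1/m_i$.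
\end{lemma}

\begin{proof}
Closure under $\mu$ follows by replacing $\lambda$ with $\mu\lambda\in\Lambda$ in each rule. Closure under $E$ is proved by induction on $s$ for $\varphi\in K_s$. For (K1), $E(\lambda e_n^*)$ is $\lambda e_n^*$ or $0=0\cdot e_n^*$. For (K2), $E\varphi=\frac{\lambda}{m_{2j}}\sum E\varphi_i$, where the nonzero $E\varphi_i$ are successive and in $K$ by induction. For (K3), applying $E'$ to $\frac\lambda{m_{2j-1}}\sum E\varphi_i$ replaces $E$ by $E'\cap E$ and keeps the special sequence. The sup-norm bounds follow by induction too, since the $\varphi_i$ in (K2) and (K3) have disjoint supports.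
\end{proof}

In particular, each term $E\varphi_i$ in (K3) lies in $K$ and has weight $m_{2p_i}$.

\subsection{The norm}

Let $W$ be the completion of $c_{00}(D)$ under
\[
\|x\|=\sup\{|\varphi(x)|:\varphi\in K\}.
\]
By (K1) and Lemma~\ref{lem:K}, $\sup_n|x_n|\le\|x\|\le\sum_n|x_n|$, so this is a norm and $\|e_n\|=1$. Further, $\|xd\|=\|x\|\,|d|$, and $\|Ex\|\le\|x\|$ for intervals $E$, because $\varphi(Ex)=(E\varphi)(x)$. The last property is called \emph{bimonotonicity}. By density, $[1,N]w\to w$ for every $w\in W$. Hence $W$ is a space of $D$-valued sequences with $w=\sum e_nw_n$ and $|w_n|\le\|w\|$, and every $X_V$ is closed, as linear subspaces of $D$ are closed. Functionals in $K$ extend to $W$ with $|\varphi(w)|\le\|w\|$.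

Suppose $x\in c_{00}(D)$ is supported in an interval $I$. Then
\begin{equation}\label{eq:norming}
\text{for every }\varepsilon>0\text{ there is }\varphi\in K,\ \operatorname{ran}\varphi\subset I,\text{ with }\bigl|\varphi(x)-\|x\|\bigr|<\varepsilon .
\end{equation}
For $x=0$ take $\varphi=0$. For $x\ne0$, since $\varphi(x)=(I\varphi)(x)$, the norm $\|x\|$ is the supremum of $|\varphi(x)|$ over $\varphi\in K$ with $\operatorname{ran}\varphi\subset I$; choose such a $\varphi$ with $|\varphi(x)|>0$ close to $\|x\|$ and multiply it on the left by some $\lambda\in\Lambda$ close to the conjugate of $\varphi(x)/|\varphi(x)|$. In particular $\|x\|=\sup\{\operatorname{Re}\varphi(x):\varphi\in K,\ \operatorname{ran}\varphi\subset I\}$.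

\section{Upper estimates for rapidly increasing sequences}\label{s:RIS}

A sum of $n_{2j}$ normalized finitely supported successive vectors has norm at least $n_{2j}/m_{2j}$: apply \eqref{eq:norming} to each vector and combine the functionals by (K2). We now isolate sequences for which this is the right order, and determine which functionals can produce it.

\begin{definition}
Let $C\ge1$. A finite or infinite sequence $(y_r)$ of successive finitely supported vectors is a \emph{$C$-RIS} (rapidly increasing sequence) if $\|y_r\|\le C$ for all $r$ and, for all $i$, all $\varphi\in K$ of weight $m_i$ and all finite sets $A$ of indices,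
\[
\sum_{r\in A}|\varphi(y_r)|\le C\Bigl(2+\frac{|A|}{m_i}\Bigr).
\]
\end{definition}

So, up to a bounded total exception, a functional of weight $m_i$ has on average values at most of order $1/m_i$ on the $y_r$. Subsequences of a $C$-RIS are $C$-RIS. If $u\in D$ and $0<|u|\le C$, then $(e_{k_r}u)_r$, $k_1<k_2<\cdots$, is a $C$-RIS, since functionals of weight $m_i$ have sup-norm at most $1/m_i$.

To estimate $\varphi(\sum y_r)$ for arbitrary $\varphi\in K$ we unfold $\varphi$ until every piece has a small coefficient, has a large weight, or is supported at a single coordinate.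

\begin{lemma}\label{lem:tree}
Let $j\ge2$ and $\varphi\in K$. Then $\varphi=\sum_{t=1}^Nc_tf_t$ with $N\le n_{j-1}^{2l_j}=n_j/m_j^2$, $0<c_t\le1$ and $f_t\in K$ successive, where each term is of one of the types
\begin{enumerate}
\item[(A)] $c_t\le m_j^{-2}$;
\item[(B)] $f_t$ has weight $m_i$ for some $i\ge j$;
\item[(L)] $f_t=\lambda e_k^*$ with $\lambda\in\Lambda$.
\end{enumerate}
If $\varphi$ has weight $m_i$ with $i<j$, we may also have $c_t\le1/m_i$ for all $t$.
\end{lemma}

\begin{proof}
If $\varphi=0$ take $N=0$. Otherwise start with the single term $1\cdot\varphi$. A term $cf$ of none of the three types has a weight $m_i$ with $i<j$, so $f=\frac\lambda{m_i}\sum_{s\le b}g_s$ with successive $g_s\in K$ (in case (K3), the nonzero ones among the restrictions $E\varphi_s$) and $b\le n_i\le n_{j-1}$. Replace $cf$ by the terms $\frac c{m_i}(\lambda g_s)$; here $\lambda g_s\in K$ and $\lambda\ne0$ since $f\ne0$. The new ranges lie in $\operatorname{ran}f$, so all terms stay successive. Each replacement multiplies the coefficient by at most $\frac12$. After $2l_j$ replacements along a branch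 the coefficient is at most $2^{-2l_j}=m_j^{-2}$, and the term is of type (A). So the tree of replacements has depth at most $2l_j$ and branching at most $n_{j-1}$, which bounds $N$. For the last assertion make the first replacement with the given weight $m_i$, whatever the type of $1\cdot\varphi$.
\end{proof}

\begin{lemma}\label{lem:upper}
Let $j\ge2$, $n=n_j$, $m=m_j$, let $(y_r)_{r\le n}$ be a $C$-RIS, $\epsilon_r\in\{1,-1\}$, $x=\sum_{r\le n}\epsilon_ry_r$, and $\varphi\in K$.
\begin{enumerate}
\item[(a)] $|\varphi(x)|\le5Cn/m$.
\item[(b)] If $\varphi$ has weight $m_i$ with $i<j$, then $|\varphi(x)|\le5Cn/(m_im)$.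
\item[(c)] If $\varphi$ has weight $m_i$ with $i>j$, then $|\varphi(x)|\le3Cn/m^2$.
\item[(d)] If $\gamma\ge0$ and $|f(\sum_{r\in A}\epsilon_ry_r)|\le\gamma(1+|A|/m^2)$ for all $f\in K$ of weight $m_j$ and all intervals $A\subset\{1,\dots,n\}$, then $|\varphi(x)|\le(4C+2\gamma)n/m^2$.
\end{enumerate}
\end{lemma}

Part (d) says that only functionals of weight exactly $m_j$, or combinations of them, can make $\|x\|$ as large as $n/m$. If these are small on $x$ and its interval parts, the norm drops to order $n/m^2$.

\begin{proof}
(c) The RIS property gives $|\varphi(x)|\le C(2+n/m_i)\le3Cn/m^2$, since $n\ge m^2$ and $m_i\ge m^2$.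

For (a), (b), (d) decompose $\varphi$ by Lemma~\ref{lem:tree}; in case (b) with all $c_t\le1/m_i$. If $\operatorname{ran}y_r$ meets the ranges of at least two of the $f_t$, it contains $\max\operatorname{ran}f_t$ for some $t<N$. As the $\operatorname{ran}y_r$ are disjoint, there are at most $N$ such $r$, and together they contribute at most $CN$. Let $A_t$ be the set of remaining $r$ with $\operatorname{ran}y_r\cap\operatorname{ran}f_t\ne\emptyset$. The sets $A_t$ are disjoint. They are intervals of indices: if $r<r'<r''$ and $r,r''\in A_t$, then $\operatorname{ran}y_{r'}\subset\operatorname{ran}f_t$, so $r'\in A_t$. The remaining contribution is $\sum_tc_tf_t(\sum_{r\in A_t}\epsilon_ry_r)$, whose terms are bounded in modulus as follows: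
\begin{itemize}
\item type (A): by $C|A_t|/m^2$;
\item type (L): by $C$, as $e_k^*$ is nonzero on at most one $y_r$;
\item type (B) with $i>j$: by $C(2+|A_t|/m_i)\le C(2+|A_t|/m^2)$;
\item type (B) with $i=j$: by $2C+c_tC|A_t|/m$ in cases (a), (b), and by $\gamma(1+|A_t|/m^2)$ in case (d).
\end{itemize}
Recall $N\le n/m^2$ and $\sum_t|A_t|\le n$. In cases (a), (b) we get
\[
|\varphi(x)|\le CN+2CN+\frac{Cn}{m^2}+C(\max_tc_t)\frac nm\le\frac{4Cn}{m^2}+C(\max_tc_t)\frac nm .
\]
With $c_t\le1$ this gives (a). With $c_t\le1/m_i$ and $m_i\le m$ it gives (b). In case (d) we get $CN+(2C+\gamma)N+(C+\gamma)n/m^2\le(4C+2\gamma)n/m^2$.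
\end{proof}

\begin{definition}
Let $p\ge1$. A finitely supported $x\ne0$ is \emph{$(C,p)$-exact} if $\|x\|\le C$ and, for $\varphi\in K$ of weight $m_i$,
\[
|\varphi(x)|\le\frac C{m_i}\ \text{ if }i<2p,\qquad|\varphi(x)|\le\frac C{m_{2p}}\ \text{ if }i>2p.
\]
\end{definition}

By Lemma~\ref{lem:upper}(a)--(c) with $j=2p$,
\begin{equation}\label{eq:exact}
\text{if }(y_r)_{r\le n_{2p}}\text{ is a $C$-RIS, then }\ \frac{m_{2p}}{n_{2p}}\sum_{r\le n_{2p}}y_r\ \text{ is $(5C,p)$-exact.}
\end{equation}
Among functionals of large weight, such a rescaled average is visible essentially only to those of weight $m_{2p}$. This is what makes the coding effective.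

\begin{corollary}\label{cor:weak}
Every infinite $C$-RIS $(y_r)$ is weakly null.
\end{corollary}

\begin{proof}
Otherwise there are a bounded real functional $h$, $c>0$ and a sign $\theta$ with $\theta h(y_r)\ge c$ for infinitely many $r$. The average of $n_{2p}$ of these $y_r$ has norm at most $5C/m_{2p}$ by Lemma~\ref{lem:upper}(a), and $\theta h\ge c$ on it. This is impossible for large $p$.
\end{proof}

\section{Sums along special sequences}\label{s:special}

Let $(\varphi_k)$ be special of length $n=n_{2j-1}$, let $m=m_{2j-1}$, and let $(x_k)$ be a matching sequence of exact vectors. If $\varphi_k(x_k)=1$, the functional $f=\frac1m\sum\varphi_k$ takes the value $n/m$ on $\sum x_k$ and a value of modulus at most $1/m$ on $\sum(-1)^kx_k$. If $\varphi_k(x_k)=0$, it vanishes on $\sum x_k$. The difficulty is that another functional of weight $m$ might do better, for instance one that picks out only the even terms. The coding excludes this: another special sequence agrees with $(\varphi_k)$ on an initial segment, possibly empty, then deviates once, and from then on has only indices different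 from all $p_k$.

\begin{lemma}\label{lem:special}
Let $j\ge2$, $n=n_{2j-1}$, $m=m_{2j-1}$, $C\ge1$. Let $(\varphi_k)_{k\le n}$ be $(2j-1)$-special with indices $p_1<\dots<p_n$. Let $x_k$ be $(C,p_k)$-exact, and let $J_1<\dots<J_n$ be intervals with $\operatorname{ran}\varphi_k,\operatorname{ran}x_k\subset J_k$. Assume one of
\begin{enumerate}
\item[(i)] $|\varphi_k(x_k)-1|\le2^{-k}$ for all $k$, and $\epsilon_k=(-1)^k$;
\item[(ii)] $|\varphi_k(x_k)|\le2^{-k}$ for all $k$, and $\epsilon_k=1$.
\end{enumerate}
Then $\bigl\|\sum_{k\le n}\epsilon_kx_k\bigr\|\le20Cn/m^2$.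
\end{lemma}

\begin{proof}
First, $(x_k)$ is a $C$-RIS. Let $\varphi\in K$ have weight $m_i$. The $k\in A$ with $2p_k>i$ contribute at most $C|A|/m_i$ to $\sum_{k\in A}|\varphi(x_k)|$, those with $2p_k<i$ at most $\sum_kC/m_{2p_k}\le C$, and at most one $k$ has $2p_k=i$; it contributes at most $C$.

We apply Lemma~\ref{lem:upper}(d), with $2j-1$ for $j$ and with $\gamma=8C$, which gives the constant $4C+16C=20C$. So let $A\subset\{1,\dots,n\}$ be an interval and let $f$ have weight $m$. We show $|f(\sum_{k\in A}\epsilon_kx_k)|\le8C$. Write $f=\frac\lambda m\sum_{i\le b}E\varphi_i'$ with $b\le n$ and $(\varphi_i')_{i\le b}$ special with indices $p_i'$. Let $0\le l\le b$ be maximal with $\varphi_i'=\varphi_i$ for all $i\le l$. We estimate the contributions of the $E\varphi_i'$, before the factor $\lambda/m$.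

\emph{Terms $i\le l$ (agreement).} Since $\operatorname{ran}\varphi_i\subset J_i$, these terms give $\sum_{i\le l,\,i\in A}\epsilon_i(E\varphi_i)(x_i)$. At most two $i$ have $J_i$ meeting $E$ without $J_i\subset E$; each contributes at most $\|x_i\|\le C$. The $i\in A$ with $i\le l$ and $J_i\subset E$ form an interval of integers. Over it, $\sum\epsilon_i\varphi_i(x_i)$ has modulus at most $1+\sum_i2^{-i}\le2$: in case (i) the alternating sum of ones is bounded by $1$, and in case (ii) already $\sum2^{-i}\le1$ suffices. Total: at most $2C+2$.

\emph{Term $i=l+1$ (deviation), if $l<b$.} The functional $E\varphi_{l+1}'$ has weight $m_{2p'_{l+1}}\ge n^2$, so by the RIS property $\sum_{k\in A}|E\varphi'_{l+1}(x_k)|\le C(2+n/n^2)\le3C$.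

\emph{Terms $i>l+1$ (foreign indices).} Here $i\ge2$, so $p_i'=\sigma(\varphi_1',\dots,\varphi_{i-1}')$ is even and differs from the odd number $p_1$. If $p_i'=p_k=\sigma(\varphi_1,\dots,\varphi_{k-1})$ with $k\ge2$, then injectivity of $\sigma$ gives $k=i$ and $\varphi_s'=\varphi_s$ for $s\le i-1$, contradicting $i-1>l$. So $p_i'\ne p_k$ for all $k$, and exactness of $x_k$ gives
\[
|E\varphi_i'(x_k)|\le C\max\Bigl(\frac1{m_{2p_i'}},\frac1{m_{2p_k}}\Bigr)\le\frac C{n^2}.
\]
There are at most $n^2$ pairs $(i,k)$; total at most $C$.

Altogether $|f(\sum_{k\in A}\epsilon_kx_k)|\le\frac1m(2C+2+3C+C)\le8C$, as $C\ge1$.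
\end{proof}

The condition $m_{2p_i}\ge n_{2j-1}^2$ was used in the last two steps: functionals from a foreign special sequence must be negligible even after $n^2$ summations.

\section{Rapidly increasing sequences in every subspace}\label{s:RISexist}

A \emph{block subspace} $G$ is the (non-closed) real span of an infinite sequence of successive vectors of $c_{00}(D)$. A vector $x$ is \emph{beyond} $N_0$ if $\min\operatorname{ran}x>N_0$. Only real scalars are allowed in spans; this is needed for the real H.I.\ property.

We look for vectors in $G$ on which functionals of small weight $m_i$ are of size at most of order $1/m_i$. Averages of many successive vectors have this property, provided that the average is not much shorter than the vectors averaged.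

\begin{lemma}\label{lem:aver}
Given a block subspace $G$, $k\ge2$ and $N_0$, there are successive $y_1<\dots<y_k$ in $G$ beyond $N_0$ with $\|y_i\|\le2$ and $\|y\|=1$, where $y=\frac1k\sum_{i\le k}y_i$. If $k=n_q$, then $|\varphi(y)|\le4/m_i$ for every $\varphi\in K$ of weight $m_i$ with $i\le q$.
\end{lemma}

\begin{proof}
Choose $j$ with $n_{2j-1}\ge k$ and let $s=2l_{2j}$, so that $k^s\le n_{2j}$ and $2^s=m_{2j}^2$. Suppose the first claim fails. For successive $y_1<\dots<y_k$ in $G$ beyond $N_0$ put $\rho=\|\frac1k\sum y_i\|>0$. The vectors $y_i/\rho$ lie in $G$, and their average has norm $1$, so $\max_i\|y_i\|/\rho>2$. Hence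
\begin{equation}\label{eq:halve}
\Bigl\|\sum_{i\le k}y_i\Bigr\|\le\frac k2\max_i\|y_i\| .
\end{equation}
Take normalized successive $z_1<\dots<z_{k^s}$ in $G$ beyond $N_0$ and group them into consecutive groups of $k$. By \eqref{eq:halve} each group sum has norm at most $k/2$. The $k^{s-1}$ group sums are again successive vectors of $G$ beyond $N_0$; group them again, and so on. After $s$ steps $\|\sum z_i\|\le(k/2)^s=k^s/m_{2j}^2$. But by \eqref{eq:norming} there are $g_i\in K$ with $\operatorname{ran}g_i\subset\operatorname{ran}z_i$ and $\operatorname{Re}g_i(z_i)>\frac12$. As $k^s\le n_{2j}$, (K2) puts $\frac1{m_{2j}}\sum g_i$ into $K$, so $\|\sum z_i\|\ge k^s/(2m_{2j})>k^s/m_{2j}^2$, a contradiction.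

For the second claim write $\varphi=\frac\lambda{m_i}\sum_{r\le b}g_r$ with successive $g_r\in K$ and $b\le n_i\le k$. Consider the pairs $(r,t)$ with $\operatorname{ran}g_r\cap\operatorname{ran}y_t\ne\emptyset$. If $(r,t)$ and $(r',t')$ are two of them and $r<r'$, then $t\le t'$. So the pairs form a chain in the product order of $\{1,\dots,b\}\times\{1,\dots,k\}$, and there are at most $2k$ of them (at most $k+b-1$ if $b\ge1$). Each satisfies $|g_r(y_t)|\le2$. Hence $|\varphi(y)|\le\frac1{m_i}\cdot\frac1k\cdot2k\cdot2=4/m_i$.
\end{proof}

\begin{lemma}\label{lem:RIS}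
Every block subspace contains, beyond any point, an infinite $4$-RIS $(y_r)$ with $\|y_r\|=1$.
\end{lemma}

\begin{proof}
Choose inductively $q_1<q_2<\cdots$ and successive $y_r$, each $y_r$ being the vector $y$ of Lemma~\ref{lem:aver} with $k=n_{q_r}$, where $q_{r+1}>q_r$ is chosen after $y_r$ so that $\sum_n|(y_r)_n|\le2^{-r}m_{q_{r+1}}$. Let $\varphi\in K$ have weight $m_i$. If $i\le q_r$, then $|\varphi(y_r)|\le4/m_i$. If $i\ge q_{r+1}$, then $|\varphi(y_r)|\le\frac1{m_i}\sum_n|(y_r)_n|\le2^{-r}$. At most one $r$ has $q_r<i<q_{r+1}$, and then $|\varphi(y_r)|\le1$. So $\sum_{r\in A}|\varphi(y_r)|\le4|A|/m_i+2$.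
\end{proof}

To pass from block subspaces to arbitrary ones we use a perturbation.

\begin{lemma}\label{lem:pert}
Let $Z\subset W$ be a subspace and $\eta\in(0,\frac12]$. There are a block subspace $G$, with closure $\overline G$ in $W$, and an operator $L:\overline G\to Z$ with $\|Lw-w\|\le\eta\|w\|$ for all $w\in\overline G$, such that $\|Ly_r-y_r\|\to0$ for every bounded infinite sequence $(y_r)$ of successive vectors in $G$.
\end{lemma}

In particular $\|Lw\|\ge(1-\eta)\|w\|$, so $L$ is an isomorphism onto its image.

\begin{proof}
For each $N$ the conditions $u_1=\dots=u_N=0$ are finitely many real linear conditions, so some nonzero $u\in Z$ satisfies them. Choosing such vectors inductively and truncating, we get normalized $u^{(s)}\in Z$ and successive finitely supported $v^{(s)}$, $s\ge1$, with $\|u^{(s)}-v^{(s)}\|\le\eta2^{-s-1}$, hence $\|v^{(s)}\|\ge\frac12$. Let $G$ be the real span of the $v^{(s)}$. If $w=\sum a_sv^{(s)}$ is a finite real combination, bimonotonicity gives $|a_s|\le2\|w\|$. Therefore $Lv^{(s)}=u^{(s)}$ defines a linear map on $G$ with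
\[
\|Lw-w\|\le\sum_s|a_s|\eta2^{-s-1}\le\eta\|w\|,
\]
and with $\|Lw-w\|\le\eta2^{1-s_0}\|w\|$ if $a_s=0$ for $s<s_0$. It extends to $\overline G$, with values in the closed space $Z$. Finally, if $w\in G$ is beyond $\max\operatorname{ran}v^{(s_0-1)}$, $s_0\ge2$, then $a_s=0$ for $s<s_0$, because the $v^{(s)}$ are nonzero with disjoint ranges. Successive vectors $y_r$ are eventually beyond any point, which gives the last claim.
\end{proof}

\section{$W$ is hereditarily indecomposable}\label{s:HI}

\begin{proposition}\label{prop:HI}
For all subspaces $Z_1,Z_2$ of $W$ and $\varepsilon>0$ there are $u\in Z_1$, $v\in Z_2$ with $\|u-v\|<\varepsilon\|u+v\|$. Consequently $W$ and all its subspaces are H.I.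
\end{proposition}

\begin{proof}
\emph{Block subspaces.} Let $G_1,G_2$ be block subspaces, $j\ge2$, $n=n_{2j-1}$, $m=m_{2j-1}$. Choose $p_1$ odd with $m_{2p_1}\ge n^2$. Suppose $p_k$ is given, together with $\varphi_i,x_i$ for $i<k$. By Lemma~\ref{lem:RIS} take a normalized $4$-RIS $(y_r)_{r\le n_{2p_k}}$, beyond all previous ranges, in $G_1$ if $k$ is odd and in $G_2$ if $k$ is even. By \eqref{eq:norming} take $h_r\in K$ with $\operatorname{ran}h_r\subset\operatorname{ran}y_r$ and $|h_r(y_r)-1|\le2^{-k-2}$. Put
\[
x_k=\frac{m_{2p_k}}{n_{2p_k}}\sum_ry_r,\qquad\varphi_k=\frac{\lambda_k}{m_{2p_k}}\sum_rh_r,\qquad\lambda_k\in\mathbb Q\cap(1-2^{-k-2},1).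
\]
Then $\varphi_k$ has weight $m_{2p_k}$, and $x_k$ is $(20,p_k)$-exact by \eqref{eq:exact}. Since $\varphi_k(x_k)$ is $\lambda_k$ times the average of the $h_r(y_r)$,
\[
|\varphi_k(x_k)-1|\le2^{-k-2}+(1-\lambda_k)\le2^{-k}.
\]
In particular $\varphi_k\ne0$. So different $\lambda_k$ give different functionals and hence different values $\sigma(\varphi_1,\dots,\varphi_k)$. There are infinitely many choices of $\lambda_k$, so we can choose $\lambda_k$ with $p_{k+1}:=\sigma(\varphi_1,\dots,\varphi_k)>p_k$. The resulting sequence $(\varphi_k)_{k\le n}$ is $(2j-1)$-special.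

Lemma~\ref{lem:special}(i) with $J_k=\operatorname{ran}x_k$ gives $\|\sum(-1)^kx_k\|\le400n/m^2$. Since $\frac1m\sum\varphi_k\in K$ by (K3), $\|\sum x_k\|\ge(n-1)/m\ge n/(2m)$. So $u'=\sum_{k\text{ odd}}x_k\in G_1$ and $v'=\sum_{k\text{ even}}x_k\in G_2$ satisfy
\[
\|u'-v'\|\le\frac{800}{m_{2j-1}}\|u'+v'\|,\qquad u'+v'\ne0,
\]
and $m_{2j-1}\to\infty$ with $j$.

\emph{General subspaces.} Take $L_1:\overline{G_1}\to Z_1$ and $L_2:\overline{G_2}\to Z_2$ from Lemma~\ref{lem:pert} with a small $\eta$, and $u'\in G_1$, $v'\in G_2$, $u'+v'\ne0$, with $\|u'-v'\|\le\delta\|u'+v'\|$, $\delta\le1$. Each of $\|u'\|,\|v'\|$ is at most $\frac12(1+\delta)\|u'+v'\|\le\|u'+v'\|$. So $u=L_1u'$ and $v=L_2v'$ satisfy $\|u-v\|\le(\delta+2\eta)\|u'+v'\|$ and $\|u+v\|\ge(1-2\eta)\|u'+v'\|$. Take $\delta$ and $\eta$ small.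

\emph{Conclusion.} If some subspace of $W$ were a topological direct sum of closed infinite-dimensional $Z_1,Z_2$, with projections of norm at most $c$, then $\|u+v\|\le\|u\|+\|v\|\le2c\|u-v\|$ for all $u\in Z_1$, $v\in Z_2$, contradicting the first part.
\end{proof}

\section{Operators are asymptotically multiplications}\label{s:oper}

\subsection{Why averages are needed}

Let $(y_r)$ be an RIS and suppose that $\operatorname{dist}(Ty_r,y_rD)$ does not tend to $0$. Following the plan of Section~\ref{ss:plan}, we would like to have successive functionals $\kappa_r\in K$ with $\kappa_r(y_r)\approx0$ while $\kappa_r(Ty_r)\approx\delta>0$. Given such $\kappa_r$, suitable multiples $x_k$ and $\varphi_k$ of the sums of the $y_r$ and of the $\kappa_r$ over the same sets of $n_{2p_k}$ indices would form a special sequence of the kind in Lemma~\ref{lem:special}(ii), and the contradiction would follow.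

The set $K$ is not convex, however, and there is no reason for such $\kappa_r$ to exist. Here is a small model of the difficulty. In $\mathbb R^2$ with the sup norm take the norming set $\{\lambda e_1^*,\lambda e_2^*:|\lambda|\le1\}$ and $y=(1,1)$, $z=(1,-1)$. Then $\operatorname{dist}(z,y\mathbb R)=1$, because $\max(|1-t|,|1+t|)\ge1$ for all $t\in\mathbb R$. But every functional in the set takes values of the same modulus at $y$ and at $z$. The functional $\frac12(e_1^*-e_2^*)$ kills $y$ and has value $1$ on $z$, and it is a convex combination of elements of the set. The remedy is to use $e_1^*$ on half of the indices $r$ and $-e_2^*$ on the other half. The pairs of values $(\kappa_r(y),\kappa_r(z))$ are then $(1,1)$ and $(-1,1)$, and their average is $(0,1)$. Since the $\varphi_k$ are built from many $\kappa_r$ anyway, this costs nothing. In general we need a convex combination, with finitely many fixed coefficients, that works for all $r$; compactness in the finite-dimensional space $D^2$ provides it.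

\subsection{The general statement}

\begin{proposition}\label{prop:main}
Let $Z\subset W$ be a subspace, $T\in\mathcal L(Z,W)$, and let $(y_r)\subset Z$ be an infinite $C$-RIS. Then $\operatorname{dist}(Ty_r,\,y_rD)\to0$.
\end{proposition}

\begin{proof}
Suppose not. Passing to a subsequence, we may assume $\operatorname{dist}(Ty_r,y_rD)>2\delta$ for all $r$ and some $\delta>0$. Put $z_r=Ty_r$. By Corollary~\ref{cor:weak} $(z_r)$ is weakly null, so each of its coordinates tends to $0$.

\emph{Step 1: localization.} Let $\eta_k=\delta2^{-k-1}$. Given intervals $I_1<\dots<I_{k-1}$ with $N=\max I_{k-1}$ ($N=0$ if $k=1$), choose $r=r_k>r_{k-1}$ (any $r$ if $k=1$) with $\min\operatorname{ran}y_r>N$ and $\|[1,N]z_r\|\le\eta_k/2$. Then choose $M'\ge\max\operatorname{ran}y_r$ with $\|z_r-[1,M']z_r\|\le\eta_k/2$, and put $I_k=[N+1,M']$. After relabeling the subsequence we have finite intervals $I_1<I_2<\cdots$ with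
\[
\operatorname{ran}y_r\subset I_r,\qquad z_r':=I_rz_r,\qquad\|z_r-z_r'\|\le\eta_r,\qquad\operatorname{dist}(z_r',y_rD)\ge\delta .
\]
In particular $\sum_r\|z_r-z_r'\|\le\delta$. Since $(\eta_r)$ decreases, further passage to subsequences preserves all these properties.

\emph{Step 2: separation in $D^2$.} Let
\[
\Gamma_r=\{(\kappa(y_r),\kappa(z_r')):\kappa\in K,\ \operatorname{ran}\kappa\subset I_r\}\subset D^2 .
\]
We claim that $(0,\delta)$ lies in the closed convex hull of $\Gamma_r$. If not, the two can be strictly separated. Every real functional on $D$ is $s\mapsto\operatorname{Re}(s\alpha)$ for some $\alpha\in D$, so there are $\alpha,\beta\in D$ and $c\in\mathbb R$ with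
\[
\operatorname{Re}\bigl(\kappa(y_r)\alpha+\kappa(z_r')\beta\bigr)\le c<\operatorname{Re}(\delta\beta)\le\delta|\beta|
\]
for all $\kappa\in K$ with $\operatorname{ran}\kappa\subset I_r$. The left side is $\operatorname{Re}\kappa(v)$ with $v=y_r\alpha+z_r'\beta$, a vector supported in $I_r$. By \eqref{eq:norming} its supremum over $\kappa$ is $\|v\|$. So $\|v\|<\delta|\beta|$, hence $\beta\ne0$ and $\|y_r\alpha\beta^{-1}+z_r'\|<\delta$, contradicting $\operatorname{dist}(z_r',y_rD)\ge\delta$.

\emph{Step 3: a convex combination valid for all $r$.} Put $M=C+\|T\|C$. By bimonotonicity $\|z_r'\|\le\|z_r\|\le\|T\|C$, so $\Gamma_r$ lies in the ball of radius $M$ of $D^2$, and $\overline{\Gamma_r}$ is compact. The convex hull of a compact set in finite dimension is compact, so $(0,\delta)\in\operatorname{conv}\overline{\Gamma_r}$ by Step 2. The real dimension of $D^2$ is at most $8$, so Carath\'eodory's theorem gives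
\[
(0,\delta)=\sum_{q=1}^9c_{q,r}v_{q,r},\qquad v_{q,r}\in\overline{\Gamma_r},\quad c_{q,r}\ge0,\quad\sum_qc_{q,r}=1 .
\]
Choose $\kappa_r^q\in K$, $\operatorname{ran}\kappa_r^q\subset I_r$, with $|(\kappa_r^q(y_r),\kappa_r^q(z_r'))-v_{q,r}|\le1/r$. Pass to a subsequence along which $c_{q,r}\to c_q$ and $v_{q,r}\to v_q$ for each $q$. Then $c_q\ge0$, $\sum c_q=1$, $|v_q|\le M$, and after relabeling
\[
\sum_{q=1}^9c_qv_q=(0,\delta),\qquad\tau_r:=\max_q\bigl|(\kappa_r^q(y_r),\kappa_r^q(z_r'))-v_q\bigr|\to0 .
\]

\emph{Step 4: the special sequence.} Fix $j\ge2$, put $n=n_{2j-1}$, $m=m_{2j-1}$ and $\varepsilon_k=2^{-k}\min(1,\delta/4)$. Choose $p_1$ odd with $m_{2p_1}\ge n^2$ and $16M/n_{2p_1}\le\varepsilon_1/2$. Suppose $p_k$ is given with $16M/n_{2p_k}\le\varepsilon_k/2$; write $N_k=n_{2p_k}$. Take a set $B_k$ of $N_k$ indices, all larger than those of $B_{k-1}$ if $k\ge2$, with $\tau_r\le\varepsilon_k/2$ for $r\in B_k$. Partition $B_k$ into $B_k^1,\dots,B_k^9$ with $|B_k^q|=\lfloor c_qN_k\rfloor$ for $q\le8$, the remaining indices forming $B_k^9$. For $q\le8$ the fraction $|B_k^q|/N_k$ differs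 from $c_q$ by at most $1/N_k$, and for $q=9$ by at most $8/N_k$, so
\begin{equation}\label{eq:fractions}
\sum_{q=1}^9\Bigl|\frac{|B_k^q|}{N_k}-c_q\Bigr|\le\frac{16}{N_k}.
\end{equation}
Put $\kappa_r=\kappa_r^q$ for $r\in B_k^q$ and
\[
x_k=\frac{m_{2p_k}}{N_k}\sum_{r\in B_k}y_r,\qquad x_k^\#=\frac{m_{2p_k}}{N_k}\sum_{r\in B_k}z_r',\qquad\varphi_k=\frac{\lambda_k}{m_{2p_k}}\sum_{r\in B_k}\kappa_r,\qquad\lambda_k\in\mathbb Q\cap(\tfrac12,1),
\]
where $\lambda_k$ is chosen below. Omitting zero $\kappa_r$, we see from (K2) that $\varphi_k$ has weight $m_{2p_k}$. As $\kappa_r,y_r,z_r'$ are supported in $I_r$,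
\[
\varphi_k(x_k)=\frac{\lambda_k}{N_k}\sum_{r\in B_k}\kappa_r(y_r),\qquad\varphi_k(x_k^\#)=\frac{\lambda_k}{N_k}\sum_{r\in B_k}\kappa_r(z_r') .
\]
The average over $B_k$ of the pairs $(\kappa_r(y_r),\kappa_r(z_r'))$ differs from $\sum_q\frac{|B_k^q|}{N_k}v_q$ by at most $\varepsilon_k/2$. By \eqref{eq:fractions} it therefore differs from $\sum_qc_qv_q=(0,\delta)$ by at most $\varepsilon_k/2+16M/N_k\le\varepsilon_k$. Hence
\begin{equation}\label{eq:values}
|\varphi_k(x_k)|\le\varepsilon_k\le2^{-k},\qquad\operatorname{Re}\varphi_k(x_k^\#)\ge\lambda_k(\delta-\varepsilon_k)\ge\frac\delta4 .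
\end{equation}
In particular $\varphi_k\ne0$. So different $\lambda_k$ give different values $\sigma(\varphi_1,\dots,\varphi_k)$, and we can choose $\lambda_k$ such that $p_{k+1}:=\sigma(\varphi_1,\dots,\varphi_k)>p_k$ is so large that $16M/n_{2p_{k+1}}\le\varepsilon_{k+1}/2$.

After $n$ steps, $(\varphi_k)_{k\le n}$ is $(2j-1)$-special and $x_k$ is $(5C,p_k)$-exact by \eqref{eq:exact}. Let $J_k$ be the smallest interval containing $\bigcup_{r\in B_k}I_r$. Lemma~\ref{lem:special}(ii) applies, and $x=\sum_{k\le n}x_k\in Z$ satisfies
\[
\|x\|\le\frac{100Cn}{m^2}.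
\]

\emph{Step 5: contradiction.} By (K3), $\psi=\frac1m\sum_{k\le n}\varphi_k\in K$. Both $\varphi_k$ and $x_k^\#$ are supported in $J_k$, so $\psi(x_k^\#)=\frac1m\varphi_k(x_k^\#)$. Since $m_{2p}/n_{2p}\le1$, $\|Tx-\sum_kx_k^\#\|\le\sum_r\|z_r-z_r'\|\le\delta$. With \eqref{eq:values},
\[
\operatorname{Re}\psi(Tx)\ge\frac1m\sum_{k\le n}\operatorname{Re}\varphi_k(x_k^\#)-\delta\ge\frac{n\delta}{4m}-\delta\ge\frac{n\delta}{8m},
\]
the last step because $n/m\ge m\ge8$. Hence $\frac{n\delta}{8m}\le\|Tx\|\le\|T\|\frac{100Cn}{m^2}$, that is, $m_{2j-1}\le800\,C\|T\|/\delta$. Since $C$, $\delta$ and $T$ do not depend on $j$, this cannot hold for all $j\ge2$.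
\end{proof}

Step 2 explains the form of the conclusion. Because $K$ is stable under left multiplication by $\Lambda$, the supremum there is the norm of $y_r\alpha+z_r'\beta$, so $z_r'$ is compared with the right multiples $-y_r\alpha\beta^{-1}$ of $y_r$.

\begin{corollary}\label{cor:ss}
Let $Z\subset W$ be a subspace, $S\in\mathcal S(Z,W)$, and let $(y_r)\subset Z$ be an infinite $C$-RIS with $\rho=\inf_r\|y_r\|>0$. Then $Sy_r\to0$.
\end{corollary}

\begin{proof}
If not, then along a subsequence $\|Sy_r\|\ge c>0$. By Proposition~\ref{prop:main} there are $d_r\in D$ with $\|Sy_r-y_rd_r\|\to0$. They are bounded because $\rho>0$. Passing to a subsequence, $d_r\to d$ and $\|Sy_r-y_rd\|\to0$; here $d\ne0$ because $\|Sy_r\|\ge c$. Passing to a further subsequence, $\sum_r\|Sy_r-y_rd\|\le\frac{|d|}2\rho$. For finite real sums $w=\sum a_ry_r$ bimonotonicity gives $|a_r|\rho\le\|w\|$, so $\|Sw-wd\|\le\frac{|d|}2\|w\|$ and $\|Sw\|\ge\frac{|d|}2\|w\|$. This extends to the closed real span of $(y_r)$ and contradicts strict singularity.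
\end{proof}

\section{Proofs of the theorems}\label{s:proofs}

The following standard step is isolated because it is used again in Section~\ref{s:remarks}.

\begin{lemma}\label{lem:small}
Let $Z$ be a Banach space such that any two subspaces $Z_1,Z_2$ of $Z$ contain, for every $\varepsilon>0$, vectors $u\in Z_1$, $v\in Z_2$ with $\|u-v\|<\varepsilon\|u+v\|$. Let $Q$ be an operator from $Z$ into a Banach space such that for every $\varepsilon>0$ there is a subspace $Z_\varepsilon\subset Z$ with $\|Q|_{Z_\varepsilon}\|\le\varepsilon$. Then $Q$ is strictly singular.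
\end{lemma}

\begin{proof}
Suppose $\|Qv\|\ge c\|v\|$ on a subspace $Z'\subset Z$ with $c>0$. For $0<\varepsilon\le\frac13$ take $u\in Z_\varepsilon$, $v\in Z'$ with $\|u-v\|<\varepsilon\|u+v\|$. Then $(1-\varepsilon)\|u\|\le(1+\varepsilon)\|v\|$, so $\|u\|\le2\|v\|$. Also $v\ne0$, since otherwise $u=v=0$, which the strict inequality excludes. Hence
\[
c\|v\|\le\|Qv\|\le\|Qu\|+\|Q\|\varepsilon(\|u\|+\|v\|)\le\varepsilon(2+3\|Q\|)\|v\|,
\]
which is impossible for small $\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) is Proposition~\ref{prop:HI}.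

(2) \emph{Uniqueness.} The operator $R_d-R_{d'}=R_{d-d'}$ multiplies norms by $|d-d'|$, so its restriction to $Z$ is not strictly singular if $d\ne d'$. Since a difference of strictly singular operators is strictly singular, $d$ is unique.

\emph{Existence.} Take $L:\overline G\to Z$ from Lemma~\ref{lem:pert} with $\eta=\frac14$, and a normalized $4$-RIS $(y_r)$ in the block subspace $G$ (Lemma~\ref{lem:RIS}). By Proposition~\ref{prop:main}, applied to $TL:\overline G\to W$, there are $d_r\in D$ with $\|TLy_r-y_rd_r\|\to0$. They are bounded, so after passing to a subsequence $\|TLy_r-y_rd\|\to0$ for some $d\in D$. Let $Q=T-R_d|_Z$. Since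
\[
QLy_r=(TLy_r-y_rd)-(Ly_r-y_r)d
\]
and $\|Ly_r-y_r\|\to0$ by Lemma~\ref{lem:pert}, $\|QLy_r\|\to0$. Passing to a subsequence, assume $\|QLy_r\|\le2^{-r}$. For $v=L\sum_{r\ge r_0}a_ry_r$ (finite sum) we have $|a_r|\le\|\sum a_ry_r\|\le\frac43\|v\|$, so $\|Qv\|\le\frac43\,2^{1-r_0}\|v\|$. This extends to the image under $L$ of the closed real span of $(y_r)_{r\ge r_0}$, which is closed because $L$ is an isomorphism onto its image. So for every $\varepsilon>0$ there is a subspace of $Z$ on which $Q$ has norm at most $\varepsilon$. By Proposition~\ref{prop:HI} and Lemma~\ref{lem:small}, $Q$ is strictly singular.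

\emph{Embedding.} Let $Y\subset X_V$. An operator $Y\to X_V$ is strictly singular if and only if it is so as an operator into $W$. By uniqueness, and since strictly singular operators form a linear space, $T\mapsto d$ is linear on $\mathcal L(Y,X_V)$. Its kernel is $\mathcal S(Y,X_V)$.

(3) If $Ud\subset V$, then $R_d$ maps $X_U$ into $X_V$, because the odd coordinates are unrestricted. So every such $d$ is attained. Conversely let $T\in\mathcal L(X_U,X_V)$, $T=R_d|_{X_U}+s$ with $s\in\mathcal S(X_U,W)$, and let $0\ne u\in U$. The sequence $(e_{2r}u)_r$ lies in $X_U$, is a $C$-RIS with $C=\max(1,|u|)$, and $\|e_{2r}u\|=|u|$. So $s(e_{2r}u)\to0$ by Corollary~\ref{cor:ss}. The $2r$-th coordinate of $T(e_{2r}u)$ belongs to $V$ and, as $|w_n|\le\|w\|$, equals $ud+o(1)$. As $V$ is closed in $D$, $ud\in V$. Hence $Ud\subset V$. With the linearity and the kernel found in (2), the isomorphism follows. If $U=\{0\}$ the condition on $d$ is empty. If $U=V$, let $T=R_d+s$ and $T'=R_{d'}+s'$ be operators on $X_V$; then $R_d,R_{d'}$ act on $X_V$, so $s,s'\in\mathcal S(X_V)$. Since strictly singular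 operators form an ideal and $R_dR_{d'}=R_{d'd}$, the class of $TT'$ corresponds to $d'd$.
\end{proof}

The proof of (3) is where infinitely many constrained coordinates are needed. A strictly singular perturbation can change any finite number of coordinates (see Section~\ref{ss:idea}), but it must tend to $0$ along $(e_{2r}u)$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $D=\mathbb C$ and $V=\mathbb R$. By Theorem~\ref{thm:B}(1), $X=X_{\mathbb R}$ is H.I. By (2) and (3) with $U=V=\mathbb R$, every $T\in\mathcal L(X)$ is $R_d|_X+S$ with $S$ strictly singular and $\mathbb Rd\subset\mathbb R$. So $d=\lambda\in\mathbb R$ and $T=\lambda\,\mathrm{Id}_X+S$ with $S\in\mathcal S(X)$.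

Let $Y=X_{\{0\}}=\{w\in W:w_{2n}=0\ \forall n\}\subset X$. It is closed, contains $e_1,e_3,\dots$ and is stable under multiplication by $i$, so $J:y\mapsto iy$ maps $Y$ into $Y\subset X$. For $\lambda\in\mathbb R$ and $y\in Y$,
\[
\|(J-\lambda i_{Y,X})y\|=|i-\lambda|\,\|y\|=\sqrt{1+\lambda^2}\,\|y\| .
\]
So $J-\lambda i_{Y,X}$ is an isomorphism onto its image and is not strictly singular.
\end{proof}

Thus $X$ has properties (1) and (2) of the Problem. Here $\mathcal L(X)/\mathcal S(X)\cong\mathbb R$, all spaces $\mathcal L(Y,X)/\mathcal S(Y,X)$ embed into $\mathbb C$, and the value $\mathbb C$ is attained.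

\section{Which algebras and dimensions occur}\label{s:remarks}

\begin{remark}[The six pairs]
Let $F$ be a subalgebra of $D$ isomorphic to $\mathbb R$, $\mathbb C$ or $\mathbb H$. Its unit is a nonzero idempotent of $D$, so $1\in F$ and $\{d:Fd\subset F\}=F$. Also $F$ is isomorphic to its opposite algebra, trivially or by quaternionic conjugation. So Theorem~\ref{thm:B} gives an algebra isomorphism $\mathcal L(X_F)/\mathcal S(X_F)\cong F$, while $\mathcal L(X_{\{0\}},X_F)/\mathcal S(X_{\{0\}},X_F)\cong D$. Taking $E=D$, a bound which is attained at $Y=X_{\{0\}}$, the pairs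
\[
(\mathcal L(X)/\mathcal S(X),E)=(\mathbb R,\mathbb R),\ (\mathbb R,\mathbb C),\ (\mathbb R,\mathbb H),\ (\mathbb C,\mathbb C),\ (\mathbb C,\mathbb H),\ (\mathbb H,\mathbb H)
\]
are all realized.

No other pair is possible. Let $X$ be a real H.I.\ space. Any two subspaces $Z_1,Z_2$ of $X$ contain, for every $\varepsilon>0$, vectors $u\in Z_1$, $v\in Z_2$ with $\|u-v\|<\varepsilon\|u+v\|$. Otherwise $\|u-v\|\ge\varepsilon\|u+v\|$ for some $\varepsilon>0$ and all $u\in Z_1$, $v\in Z_2$. Then $Z_1\cap Z_2=\{0\}$ (take $u=v$). Replacing $v$ by $-v$, we get $\|u\|\le\frac12(\|u+v\|+\|u-v\|)\le\frac12(1+\frac1\varepsilon)\|u+v\|$, so $Z_1+Z_2$ is a topological direct sum, contradicting that $X$ is H.I. Now let $T\in\mathcal L(X)$ be an isomorphism on no finite-codimensional subspace. By the standard basic-sequence argument, for every $\varepsilon>0$ there is a normalized basic sequence $(x_s)_{s\ge1}$ with basis constant at most $2$ and $\|Tx_s\|\le\varepsilon2^{-s-2}$. If $w=\sum a_sx_s$, then $|a_s|\le4\|w\|$, so $\|Tw\|\le\varepsilon\|w\|$ on the closed span. By Lemma~\ref{lem:small}, $T\in\mathcal S(X)$.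 Thus every $T\notin\mathcal S(X)$ is an isomorphism on a finite-codimensional subspace. This property is stable under composition: if $T$ and $T'$ are isomorphisms on the finite-codimensional subspaces $H$ and $H'$, then $T'T$ is one on $H\cap T^{-1}(H')$. So $\mathcal L(X)/\mathcal S(X)$ has no zero divisors. It is finite-dimensional by the known result quoted before \eqref{eq:dims}, hence a division algebra, and by Frobenius' theorem it is isomorphic to $\mathbb R$, $\mathbb C$ or $\mathbb H$. The inequality \eqref{eq:dims} leaves only the six pairs.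
\end{remark}

\begin{remark}[All four dimensions over one space]
Let $D=\mathbb H$ and $V=\operatorname{span}(1,i,j)$. Then $\mathcal L(X_V)/\mathcal S(X_V)\cong\mathbb R$, and $\dim\mathcal L(Y,X_V)/\mathcal S(Y,X_V)$ takes the values $1,2,3,4$ for $Y=X_U$ with $U=V$, $\operatorname{span}(1,i)$, $\mathbb R$, $\{0\}$, respectively. Indeed, if $1\in U$, then $Ud\subset V$ forces $d\in V$. For $d=a+bi+cj$ with real $a,b,c$,
\[
id=-b+ai+ck,\qquad jd=-c+aj-bk .
\]
So $d$ is arbitrary in $V$ if $U=\mathbb R$, subject to $c=0$ if $U=\operatorname{span}(1,i)$, and to $b=c=0$ if $U=V$. For $U=\{0\}$ all of $\mathbb H$ is allowed.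
\end{remark}

\begin{thebibliography}{9}
\bibitem{F} Valentin Ferenczi, \emph{Real hereditarily indecomposable Banach spaces and uniqueness of complex structure}, arXiv:math/0511166 (2005).
\end{thebibliography}

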